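# Knots in $S^3$ with meridian longer than $4$: filling a manifold made of right-angled octahedra

## A right-angled octahedron and two manifolds built from it

Work in upper half-space $\mathbb H^3=\{(z,t):z\in\mathbb C,\ t>0\}$, $z=x+iy$. Let $O$ be the ideal octahedron with vertices
$$K=\infty,\quad A=0,\quad c_1=1,\quad Z=1+i,\quad c_2=i,\quad S=\tfrac{1+i}{2}.$$
Its eight faces come in two colors. A line or circle in $\mathbb C$ stands for the vertical plane or hemisphere that it bounds.

- W-faces: $W_1=KAc_2$ on $x=0$; $W_2=KZc_1$ on $x=1$; $W_3=ASc_1$ on $|z-\frac12|=\frac12$; $W_4=ZSc_2$ on $|z-(\frac12+i)|=\frac12$.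
- Level faces: $A_1=KAc_1$ on $y=0$; $A_2=SZc_1$ on $|z-(1+\frac i2)|=\frac12$; $B_1=KZc_2$ on $y=1$; $B_2=SAc_2$ on $|z-\frac i2|=\frac12$.

Two faces that share an edge have different colors. The 12 adjacencies are
$$W_1:\ A_1,B_1,B_2;\qquad W_2:\ A_1,A_2,B_1;\qquad W_3:\ A_1,A_2,B_2;\qquad W_4:\ A_2,B_1,B_2 .$$
All dihedral angles are right. Indeed, the quarter turn $z\mapsto iz+1$ about $S$ preserves $O$, and up to powers of it there are three edges to check: $A_1\perp W_1$ is clear, $A_1\perp W_3$ because the center of $W_3$ lies on $y=0$, and $W_3\perp B_2$ because the squared distance of the centers, $\frac12$, is the sum of the squared radii.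

Denote the reflection in a face by the name of the face, and let $\Gamma_O$ be the group generated by the eight reflections. We use three textbook facts about such a group: its defining relations are that the generators are involutions and that the 12 adjacent pairs commute; $O$ is a strict fundamental domain (each orbit in $\mathbb H^3$ meets $O$ in exactly one point); the stabilizer of a point or an ideal vertex of $O$ is generated by the reflections in the faces through it.

Let $\Gamma'$ be the kernel of the homomorphism $\Gamma_O\to(\mathbb Z/2)^2$ that sends W-faces to $(1,0)$ and level faces to $(0,1)$. An element of finite order in $\Gamma_O$ fixes a point of $\mathbb H^3$, so it is conjugate into the stabilizer of a point of $O$. It is therefore conjugate to $1$, to a reflection, or to a product of one W-reflection and one level reflection (at most one face of each color passes through a point of $O$). Of these only $1$ lies in $\Gamma'$, so $\Gamma'$ is torsion-free. Its elements have even word length, so they preserve orientation. Put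
$$M'=\mathbb H^3/\Gamma' .$$
It consists of four copies of $O$ indexed by $(\mathbb Z/2)^2$; crossing a W-face changes the first index, crossing a level face the second. In other words, $M'$ is obtained by doubling $O$ along all W-faces and then doubling the result along all level faces.

A small example of the same recipe is the square $[0,1]^2$, with vertical sides of one color and horizontal sides of the other. The kernel consists of the translations by $2\mathbb Z^2$, and the quotient is a torus made of four squares. This is exactly what happens near the ideal vertex $K$ of $O$.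

Next let $\varphi:\Gamma_O\to\langle a\rangle*\langle b\rangle$ be the homomorphism to a free product of two groups of order $2$ with $W_i\mapsto1$, $A_i\mapsto a$, $B_i\mapsto b$; it respects the relations. Elements of $\Gamma'$ have an even number of level letters, and $B_1A_1\in\Gamma'$, so $\varphi(\Gamma')=\langle ba\rangle\cong\mathbb Z$. Let
$$\Gamma_0=\{g\in\Gamma':\varphi(g)\in\langle(ba)^2\rangle\},\qquad M_0=\mathbb H^3/\Gamma_0 ,$$
a double cover of $M'$ made of eight octahedra.

What is this for? We shall see that $M_0$ has eight cusps, that a certain curve $\mu$ on the cusp at $K$ has length exactly $4$, and that $M_0$ can be filled to give knot complements in $S^3$ whose meridian is $\mu$. By filling with care we push the length of $\mu$ past $4$.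

## Meridian length and the number $4$

Let $K\subset S^3$ be a hyperbolic knot: $S^3\setminus K$ has a complete hyperbolic metric of finite volume, unique up to isometry by Mostow–Prasad rigidity. Its maximal cusp $C$ is the embedded horoball neighborhood of the cusp, expanded until it becomes tangent to itself. The torus $\partial C$ is Euclidean. The length of a slope is the length of a Euclidean geodesic representing it on $\partial C$, and $\ell(\mu)$ denotes the length of the meridian.

Known bounds (Adams et al.): if $K$ is a hyperbolic knot with crossing number $c$, then $\ell(\mu)\le 6-\frac7c$; if $K$ is also alternating, then $\ell(\mu)<3-\frac6c$. The survey of Futer, Kalfagianni and Purcell, "A survey of hyperbolic knot theory", arXiv:1708.07201 (2017), asks: do all hyperbolic knots in $S^3$ satisfy $\ell(\mu)\le4$? The general bound does not settle this for a single knot, since $6-\frac7c\le4$ means $c\le3.5$ while a hyperbolic knot has $c\ge4$. The alternating bound shows that a counterexample cannot be alternating.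

**Theorem A.** There exist hyperbolic knots $K\subset S^3$ with $\ell(\mu)>4$.

**Theorem B.** For every sufficiently large integer $b$ there are hyperbolic knots $K_{b,n}\subset S^3$ ($n\ge n_0(b)$), infinitely many different ones for each $b$, with
$$\lim_{n\to\infty}\ell(\mu_{K_{b,n}})=\ell_b,\qquad \ell_b=4+\frac{\pi^2}{4b^2}+O(b^{-3}).$$
Hence $\sup_K\ell(\mu)>4$. Infinitely many numbers $\ell_b>4$ are limits of meridian lengths of hyperbolic knots, and these numbers accumulate at $4$ from above.

So the answer is no. The value of $\sup_K\ell(\mu)$ is not determined here; with the bound $6-7/c$ one gets $4<\sup_K\ell(\mu)\le6$.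

## Reading the length from matrix entries

Let $N=\mathbb H^3/\Gamma$ be orientable of finite volume with a cusp $K$ at $\infty$, let $P=\Gamma_\infty\cong\mathbb Z^2$, and let $\mu\in P$ be the translation by $m$. If $N$ has several cusps, its maximal $K$-cusp is obtained by expanding only $K$. For $g=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma$ write $c(g)=c$, defined up to sign.

The height of $g(z,t)$ is $t/(|cz+d|^2+|c|^2t^2)$. For $g\in\Gamma\setminus P$, the maximum over the horosphere $t=H$ is attained at $z=-d/c$, so $g\{t\ge H\}$ is a ball tangent to $\mathbb C$ at $a/c$, of Euclidean diameter $1/(|c|^2H)$. The open horoball of height $H$ therefore gives an embedded cusp iff $1/(|c(g)|^2H)\le H$, that is $H\ge1/|c(g)|$, for all $g\in\Gamma\setminus P$. The smallest such $H$ is $1/\min|c(g)|$, and $\mu$ has length $|m|/H$ at height $H$. Hence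
$$\ell_N(\mu)=\min_{g\in\Gamma\setminus P}|m\,c(g)|. \tag{1}$$
The number $|m\,c(g)|$ does not change under conjugation by $z\mapsto\alpha z+\beta$ (then $m$ is multiplied by $\alpha$ and $c$ by $\alpha^{-1}$). It depends only on the double coset $PgP$, because translations on either side leave $c$ unchanged. It is the same for $g$ and $g^{-1}$, since $c(g^{-1})=-c(g)$.

The figure-eight knot can be done by hand. Its complement is $\mathbb H^3/\Gamma$ with $\Gamma$ generated by $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\-\omega&1\end{pmatrix}$, $\omega=e^{2\pi i/3}$, where the first generator is a meridian. All entries lie in $\mathbb Z[\omega]$, whose nonzero elements have modulus at least $1$, and the second generator has $|c|=1$. So $m=1$ and (1) gives $\ell(\mu)=1$, within the alternating bound $3-\frac64=\frac32$.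

## The four-holed sphere times a circle

**Step 1: recognize the truncated octahedron as a product with two arcs removed.** This turns the doubling description of $M'$ into topology.

Let $Q$ be a disc whose boundary circle carries four marked points in cyclic order $K,A,S,Z$, with half-disc neighborhoods of them removed. What remains of the original boundary are arcs $W_1$ (from $K$ to $A$), $W_3$ ($A$ to $S$), $W_4$ ($S$ to $Z$), $W_2$ ($Z$ to $K$). From $Q\times[1,2]$ remove a neighborhood of an arc $c_1\subset Q\times1$ from $W_3$ to $W_2$, and of an arc $c_2\subset Q\times2$ from $W_1$ to $W_4$. The bottom splits into $A_1$ (next to $K,A$) and $A_2$ (next to $S,Z$). The top splits into $B_1$ (next to $K,Z$) and $B_2$ (next to $S,A$). Write $K,A,Z,S,c_1,c_2$ also for the six rectangles at the removed neighborhoods. Reading around each face of this ball, one meets in cyclic order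
$$\begin{aligned}
&W_1: K,B_1,c_2,B_2,A,A_1; &&W_2: K,B_1,Z,A_2,c_1,A_1;\\
&W_3: A,B_2,S,A_2,c_1,A_1; &&W_4: S,B_2,c_2,B_1,Z,A_2;\\
&A_1: K,W_1,A,W_3,c_1,W_2; &&A_2: S,W_4,Z,W_2,c_1,W_3;\\
&B_1: K,W_1,c_2,W_4,Z,W_2; &&B_2: A,W_3,S,W_4,c_2,W_1 .
\end{aligned}$$
For instance $W_1\times[1,2]$ has vertical sides $K$ and $A$ and bottom $A_1$, while its top is cut by the end of $c_2$ into $B_1$ (at $K$) and $B_2$ (at $A$). Compare with $O$ truncated at its vertices: its face $W_1=KAc_2$ is a hexagon whose sides are the truncations $K,c_2,A$ alternating with the edges $Kc_2$ (shared with $B_1$), $Ac_2$ (shared with $B_2$) and $AK$ (shared with $A_1$). The other seven lines agree with the face and adjacency lists of $O$ in the same way. So the boundary spheres have isomorphic labeled cell structures. A cellular homeomorphism of the boundary spheres extends over the balls, and the two labeled balls are homeomorphic.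

**Step 2: double.** The purpose is to identify $M'$ and $M_0$.

Doubling along the W-faces doubles $Q$ along four boundary arcs. This gives a sphere $F$ with four holes labeled $K,A,Z,S$, and the arcs $c_1,c_2$ become closed curves. Doubling along the level faces turns $[1,2]$ into $\mathbb R/2\mathbb Z$. Thus
$$M'\cong\mathrm{int}(F)\times\mathbb R/2\mathbb Z\ \setminus\ (c_1\times1\cup c_2\times2),$$
where the simple closed curve $c_1\subset F$ separates $\{K,A\}$ from $\{Z,S\}$ and $c_2$ separates $\{K,Z\}$ from $\{A,S\}$.

The projection to $\mathbb R/2\mathbb Z$ induces $\varphi|_{\Gamma'}$ on fundamental groups. To see this, let $a,b$ act on $\mathbb R$ as the reflections in $1$ and $2$, so $ba$ is the translation by $2$. The height function on $O$ (coming from $[1,2]$) extends to an equivariant map $\mathbb H^3\to\mathbb R$ by $gx\mapsto\varphi(g)(\text{height of }x)$, $x\in O$. This is well defined because each reflection in a face through $x$ maps under $\varphi$ to an element fixing the height of $x$: the $A_i$ lie at height $1$, the $B_i$ at height $2$,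 and $\varphi(W_i)=1$. The quotient by $\Gamma'$ is the projection $M'\to\mathbb R/2\mathbb Z$. Therefore $M_0$ is the double cover that unwraps the circle once:
$$M_0\cong\mathrm{int}(F)\times(\mathbb R/4\mathbb Z)\setminus\bigcup_{j=1}^4c_j\times\{j\},\qquad c_3=c_1,\ c_4=c_2 .$$
It has eight cusps $K,A,Z,S,c_1,\dots,c_4$.

**Step 3: list the peripheral elements.** All later computations use these words. Products are composed right to left.

- At $K$: $\mu=W_2W_1:z\mapsto z+2$ (the loop $\partial_KF\times pt$) and $h_K'=B_1A_1:z\mapsto z+2i$ (vertical).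
- At $A$: $f_A=W_3W_1$ (the loop $\partial_AF$) and $h_A'=B_2A_1$ (vertical).
- At $Z$: $f_Z=W_4W_2$ and $h_Z'=A_2B_1$.
- At $S$: $f_S=W_3W_4$ and $h_S'=A_2B_2$.

At each ideal vertex of $O$ the two W-faces are tangent there and so are the two level faces, and each W-face is orthogonal to each level face. So the stabilizer in $\Gamma_O$ is a product of two infinite dihedral groups, and its intersection with $\Gamma'$ is generated by the two products listed. Up to orientation they are the boundary curves of $F$ and the vertical curves. For example, the double of the arc of $\partial Q$ around $A$ from $W_1$ to $W_3$ is $\partial_AF$, and $\varphi(h_i')=(ba)^{\pm1}$. Likewise the peripheral groups of $\Gamma'$ at $c_1$ and $c_2$ are $\langle W_3W_2,A_2A_1\rangle$ and $\langle W_4W_1,B_2B_1\rangle$.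

Put $P'=\Gamma'_\infty=\langle\mu,h_K'\rangle$, the translations by $2\mathbb Z[i]$. Since $\varphi(f_i)=1$, in $M_0$ the peripheral groups at $i=A,Z,S$ are generated by $f_i$ and $h_i=h_i'^2$, and the one at $K$ is $P=\Gamma_{0,\infty}=\langle\mu,h_K'^2\rangle$. The vertex links of $O$ are squares, so the cusps of $M'$ at $A,Z,S$ are $2\times2$ arrays of squares with $f_i,h_i'$ in perpendicular directions: the ratio of the translations of $h_i'$ and $f_i$ is $\pm i$. For $(\mu,h_K')$ it is $i$.

## All tangencies of the maximal cusp of $M_0$ at $K$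

**Lemma 1.** For $g\in\Gamma'$ not fixing $\infty$, $|c(g)|\ge2$. If $|c(g)|=2$, then $g\in P'g_0^{\pm1}P'$ with $g_0\in\{f_A,f_Z,h_A',h_Z'\}$. In particular $\ell_{M_0}(\mu)=2\cdot2=4$.

**Step 1: find where translates of a horoball can meet.** Let $B=\{t\ge\frac12\}$. The four non-vertical faces lie on hemispheres of radius $\frac12$, so $B\cap O=[0,1]^2\times[\frac12,\infty)$, and this set meets the non-vertical faces only at their tops. The tops lie over the centers $\frac12,\ \frac i2,\ 1+\frac i2,\ \frac12+i$ of $W_3,B_2,A_2,W_4$.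

Let $g\in\Gamma_O$ with $gB\ne B$, and let $y\in B\cap gB$. The group $\mathrm{Stab}(\infty)$, generated by the four vertical reflections, preserves $B$ and moves any point over the square $[0,1]^2$. So we may move $y$ (and replace $g$ accordingly) to have $y\in O$. Since $g^{-1}y\in B$, also $y=gsy'$ with $s\in\mathrm{Stab}(\infty)$ and $y'\in B\cap O$. As $O$ is a strict fundamental domain, $y=y'$. So $gs$ fixes $y$ and lies in the group generated by the reflections in the faces through $y$. If only vertical faces (or none) pass through $y$, then $gs\in\mathrm{Stab}(\infty)$ and $gB=gsB=B$, a contradiction. So $y$ is the top of a non-vertical face $X$. The faces through $y$ are $X$ and one vertical face $V$ orthogonal to it, so $gs\in\{1,X,V,XV\}$ and $gB=gsB=X(B)$. Inversion in a hemisphere of radius $\frac12$ sends $B$ to a ball of diameter $\frac14/\frac12=\frac12$ based at the center of $X$, tangent to $B$ at $y$.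

**Step 2: conclude the inequality.** By Step 1, distinct translates of $B$ have disjoint interiors. If $g\in\Gamma'$ does not fix $\infty$, then $gB$ has diameter $2/|c(g)|^2\le\frac12$, so $|c(g)|\ge2$, with equality iff $gB$ is tangent to $B$.

**Step 3: list the equality cases.** In the case of equality, $g(\infty)$ lies in the $\mathrm{Stab}(\infty)$-orbit of the four centers. Modulo $2\mathbb Z[i]$ the vertical reflections act by $x\mapsto-x$ and $y\mapsto-y$, so $g(\infty)$ is one of
$$\pm\tfrac12,\quad\pm\tfrac i2,\quad1\pm\tfrac i2,\quad\pm\tfrac12+i .$$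
On the other hand, a reflection in a hemisphere sends $\infty$ to its center, so modulo $2\mathbb Z[i]$
$$\begin{aligned}
f_A(\infty)&=\tfrac12,& f_A^{-1}(\infty)&=W_1(\tfrac12)=-\tfrac12,\\
h_A'(\infty)&=\tfrac i2,& h_A'^{-1}(\infty)&=A_1(\tfrac i2)=-\tfrac i2,\\
h_Z'(\infty)&=1+\tfrac i2,& h_Z'^{-1}(\infty)&=B_1(1+\tfrac i2)\equiv1-\tfrac i2,\\
f_Z(\infty)&=\tfrac12+i,& f_Z^{-1}(\infty)&=W_2(\tfrac12+i)\equiv-\tfrac12+i .
\end{aligned}$$
All eight classes occur. If $g(\infty)=g'(\infty)$, then $g^{-1}g'\in\Gamma'_\infty=P'$. So $g(\infty)$ determines $gP'$, and its class modulo $2\mathbb Z[i]$ determines $P'gP'$. This proves the second assertion. All $g\in\Gamma_0\setminus P$ have $|c(g)|\ge2$, the element $f_A\in\Gamma_0$ has $|c(f_A)|=2$, and $m=2$; so (1) gives $\ell_{M_0}(\mu)=4$. $\square$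

## Deformations and fillings: the facts used

Let $M$ be an orientable complete finite-volume hyperbolic 3-manifold with cusps $1,\dots,k$. At each cusp fix a basis $(m_i,l_i)$ of the peripheral group, and let $\rho_0$ be the holonomy. A number $u$ is a complex length of $g\in PSL_2\mathbb C$ if $\mathrm{tr}^2g=4\cosh^2(u/2)$. For example, $z\mapsto e^uz$ has complex length $u$: translation length $\mathrm{Re}\,u$ and rotation angle $\mathrm{Im}\,u$. Filling a cusp along a slope $pm_i+ql_i$ means gluing in a solid torus so that this curve bounds a disc. For example, let $f=\partial D^2$ and let $h$ be the $S^1$-direction on the boundary of $D^2\times S^1$. Filling $D^2\times S^1$ along $bf+h$ gives $S^3$, since $bf+h$ meets $f$ once and two solid tori whose meridians meet once form $S^3$.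

The following facts are in Thurston, *Geometry and Topology of 3-Manifolds*, Ch. 4–5; Neumann–Zagier, Topology 24 (1985); Benedetti–Petronio, *Lectures on Hyperbolic Geometry*, Ch. E; Boileau–Porti, Astérisque 272, App. B.

**(F1)** There are a neighborhood $U$ of $0\in\mathbb C^k$, representations $\rho_u:\pi_1M\to PSL_2\mathbb C$ depending analytically on $u\in U$, and analytic functions $\tau_i(u)$, even in every variable, such that with $v_i=\tau_i(u)u_i$ the elements $\rho_u(m_i),\rho_u(l_i)$ have complex lengths $u_i,v_i$. In particular $\mathrm{tr}^2\rho_u(m_i)=4\cosh^2(u_i/2)$ and $\mathrm{tr}^2\rho_u(l_i)=4\cosh^2(v_i/2)$. If $u_i=0$, both are parabolic and the ratio of their translations ($l_i$ to $m_i$) is $\tau_i(u)$; $\tau_i(0)$ is the cusp shape.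

**(F2)** Every representation sufficiently near $\rho_0$ is conjugate to some $\rho_u$, and $u$ is unique up to the signs of its coordinates; changing these signs does not change the conjugacy class of $\rho_u$.

**(F3)** If some cusps are filled along primitive slopes $p_im_i+q_il_i$, all sufficiently long, the filled manifold is hyperbolic. Its holonomy pulled back to $\pi_1M$ is $\rho_u$, where (for suitable signs) $p_iu_i+q_iv_i=2\pi\sqrt{-1}$ for filled cusps and $u_i=0$ for unfilled ones, and $u\to0$ as the slopes go to infinity. If $M_j$ are such fillings with slopes going to infinity, then $M_j\to M$ geometrically: after conjugation $\rho_j\to\rho_0$ pointwise, and every limit of a convergent subsequence of elements $g_j\in\Gamma_j=\rho_j(\pi_1M)$ lies in $\rho_0(\pi_1M)$. The volumes of $M_j$ are strictly less than $\mathrm{vol}(M)$ and converge to it.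

The second clause in the convergence says that no new elements appear in the limit. This is a real condition: at a filled cusp the group $\rho_j(\langle m_i,l_i\rangle)$ is infinite cyclic, generated by the core of the solid torus, while its limit is all of $\mathbb Z^2$.

## The length of $\mu$ under long fillings

**Lemma 2.** Let $M_j$ be fillings of cusps of $M$ other than $K$ with slopes going to infinity, and $\rho_j:\pi_1M\to\Gamma_j$ as in (F3). Normalize so that the $K$-peripheral group $P$ fixes $\infty$ under all $\rho_j$ and $\rho_0$, with $\rho_j\to\rho_0$, and let $m_j$ be the translation of $\rho_j(\mu)$ and $m$ that of $\rho_0(\mu)$. For every $R$ there is a finite set $\Phi\subset\pi_1(M)\setminus P$ such that for large $j$ every $g\in\Gamma_j\setminus\rho_j(P)$ with $|m_jc(g)|\le R$ lies in $\rho_j(P)\rho_j(\gamma)\rho_j(P)$ for some $\gamma\in\Phi$. Consequently $\ell_{M_j}(\mu)\to\ell_M(\mu)$. Also, the set of values $|m\,c(\rho_0(\gamma))|$, $\gamma\in\pi_1(M)\setminus P$, is discrete.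

**Step 1: normalize.** The purpose is to make (1) available for all $j$ at once. The fixed points of the parabolic groups $\rho_j(P)$ converge to that of $\rho_0(P)$, so one conjugates by elements tending to $1$, which preserves the properties in (F3). The stabilizer of $\infty$ in $\Gamma_j$ is $\rho_j(P)$, because $K$ is not filled.

**Step 2: reduce to a fixed compact set.** Let $g\in\Gamma_j\setminus\rho_j(P)$ with $|m_jc(g)|\le R$. By the Shimizu–Leutbecher inequality $|m_jc(g)|\ge1$. Since $m_j\to m\ne0$, $|c(g)|$ is bounded above and away from $0$, uniformly in $j$. The lattices $\rho_j(P)$ converge to $\rho_0(P)$, so after multiplying $g$ on both sides by elements of $\rho_j(P)$ we may assume that $a/c=g(\infty)$ and $-d/c=g^{-1}(\infty)$ are bounded; $c$ does not change. Then $a,c,d$ and $b=(ad-1)/c$ are bounded. So $g$ lies in a compact set $\mathcal K\subset PSL_2\mathbb C$ independent of $j$, and we may choose $\mathcal K\subset\{|c|\ge\varepsilon\}$ for some $\varepsilon>0$. Let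
$$\Phi=\{\gamma\in\pi_1M:\rho_0(\gamma)\in\mathcal K\}.$$
It is finite since $\rho_0(\pi_1M)$ is discrete, and disjoint from $P$ since $c\ne0$ on $\mathcal K$. The same reduction for $\rho_0$ itself shows that only finitely many double cosets in $\rho_0(\pi_1M)$ have $|mc|\le R$, which gives the last assertion.

**Step 3: show that $\Gamma_j\cap\mathcal K\subset\rho_j(\Phi)$ for large $j$.** This excludes short elements of $\Gamma_j$ that do not come from $\Phi$. If it fails, then after passing to a subsequence there are $g_j\in\Gamma_j\cap\mathcal K$ with $g_j\notin\rho_j(\Phi)$ and $g_j\to g\in\mathcal K$. By (F3), $g=\rho_0(\gamma)$ for some $\gamma$, and $\gamma\in\Phi$. Then $h_j=g_j\rho_j(\gamma)^{-1}\to1$, and $h_j\ne1$. Choose a compact neighborhood $V$ of $1$ with $V\cap\rho_0(\pi_1M)=\{1\}$ and an open neighborhood $V'$ of $1$ with $V'V'\subset V$. Since $\Gamma_j$ is discrete and torsion-free, the powers of $h_j$ leave $V$. For large $j$ we have $h_j\in V'$. Let $r$ be the least positive exponent with $h_j^r\notin V'$. Then $r\ge2$ and $h_j^r=h_j^{r-1}h_j\in V'V'\subset V$,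 so $h_j^r\in V\setminus V'$, a compact set. A subsequence of these elements converges to an element of $V\setminus V'$, which by (F3) lies in $\rho_0(\pi_1M)$. This contradicts $V\cap\rho_0(\pi_1M)=\{1\}$.

**Step 4: deduce convergence of lengths.** Steps 2 and 3 prove the statement about $\Phi$. Take $R>\ell_M(\mu)$. For the finitely many $\gamma\in\Phi$, $|m_jc(\rho_j(\gamma))|\to|m\,c(\rho_0(\gamma))|\ge\ell_M(\mu)$. So by (1), $\liminf\ell_{M_j}(\mu)\ge\ell_M(\mu)$. If $\gamma_0$ realizes $\ell_M(\mu)$, then $c(\rho_j(\gamma_0))\ne0$ for large $j$, and $\ell_{M_j}(\mu)\le|m_jc(\rho_j(\gamma_0))|\to\ell_M(\mu)$. $\square$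

The most direct plan is now visible: fill all seven cusps of $M_0$ other than $K$ along long slopes so that the result is a knot complement in $S^3$ with meridian $\mu$. Lemma 2 says that $\ell(\mu)\to4$. It does not say from which side, and for a counterexample that is the whole matter. By Lemma 1, near the limit the length is governed by the four elements $f_A,f_Z,h_A',h_Z'$. So we must find how $|mc|$ of each of them changes to first order.

## Four numbers and their exact deformation

Apply (F1) to $M'$ with bases $(\mu,h_K')$ at $K$ and $(f_i,h_i')$ at $i=A,Z,S$, setting $u_K=u_{c_1}=u_{c_2}=0$. This gives representations $\rho'_u$, $u=(u_A,u_Z,u_S)$, normalized continuously in $u$ so that $P'$ fixes $\infty$. Let $m$ be the translation of $\rho'_u(\mu)$, and let $T=\tau_K$ be the ratio of the translations of $\rho'_u(h_K')$ and $\rho'_u(\mu)$. Put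
$$s_i=u_i^2,\qquad v_i=\tau_iu_i,\qquad i=A,Z,S.$$
By evenness $T,\tau_A,\tau_Z,\tau_S$ are analytic functions of $s=(s_A,s_Z,s_S)$ near $0$. Moreover $T(0)=i$ and $\tau_i(0)^2=-1$.

**Lemma 3.** For $u$ near $0$, writing $c(g)$ for $c(\rho'_u(g))$,
$$|mc(f_A)|=|2+2\cosh\tfrac{u_A}2|,\qquad |mc(f_Z)|=|2+2\cosh\tfrac{u_Z}2|,$$
$$|mc(h_A')|=\frac{|2+2\cosh\frac{v_A}2|}{|T|},\qquad |mc(h_Z')|=\frac{|2+2\cosh\frac{v_Z}2|}{|T|}.$$

**Step 1: find elements that stay parabolic.** Each of the four elements, multiplied by a translation, becomes peripheral at $c_1$ or $c_2$: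
$$\begin{aligned}
f_A\mu^{-1}&=W_3W_1W_1W_2=W_3W_2,& h_A'h_K'^{-1}&=B_2A_1A_1B_1=B_2B_1,\\
f_Z\mu&=W_4W_2W_2W_1=W_4W_1,& h_Z'h_K'&=A_2B_1B_1A_1=A_2A_1 ,
\end{aligned}$$
peripheral at $c_1,c_2,c_2,c_1$ respectively. Since $u_{c_1}=u_{c_2}=0$, their lifts to $SL_2\mathbb C$ have trace $\pm2$ for all $u$.

**Step 2: turn this into equations for $mc$.** Lift $\rho'_u(\mu)$ to $\begin{pmatrix}1&m\\0&1\end{pmatrix}$ and $\rho'_u(h_K')$ to $\begin{pmatrix}1&mT\\0&1\end{pmatrix}$. Lift $\rho'_u(f_A),\rho'_u(h_A'),\rho_u'(f_Z),\rho_u'(h_Z')$ continuously to matrices with trace $+2$ at $u=0$; by (F1) and continuity their traces are $2\cosh(u_A/2)$, $2\cosh(v_A/2)$, $2\cosh(u_Z/2)$, $2\cosh(v_Z/2)$. For a matrix $g$,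
$$\mathrm{tr}\Bigl(g\begin{pmatrix}1&w\\0&1\end{pmatrix}\Bigr)=\mathrm{tr}\,g+w\,c(g).$$
So $\mathrm{tr}(f_A\mu^{-1})=\mathrm{tr}f_A-mc(f_A)$. The left side is $\pm2$ and continuous, hence constant, and its value can be read off at $u=0$. There
$$W_1(z)=-\bar z,\qquad W_3(z)=\frac{\bar z}{2\bar z-1},\qquad f_A(z)=\frac{z}{2z+1},$$
which lifts to $\begin{pmatrix}1&0\\2&1\end{pmatrix}$. With $m=2$ the value is $2-4=-2$. Hence $mc(f_A)=2+2\cosh(u_A/2)$.

Similarly $\mathrm{tr}(h_A'h_K'^{-1})=\mathrm{tr}\,h_A'-mT\,c(h_A')$ is constant. At $u=0$, $A_1(z)=\bar z$ and $B_2(z)=\bar z/(1-2i\bar z)$, so $h_A'(z)=z/(1-2iz)$ lifts to $\begin{pmatrix}1&0\\-2i&1\end{pmatrix}$. With $mT=2i$ the value is $2-(2i)(-2i)=2-4=-2$. So $mT\,c(h_A')=2+2\cosh(v_A/2)$.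

**Step 3: transfer to $Z$ by symmetry.** The rotation $\theta(z)=1+i-z$ preserves $O$ and exchanges $W_1\leftrightarrow W_2$, $W_3\leftrightarrow W_4$, $A_1\leftrightarrow B_1$, $A_2\leftrightarrow B_2$. So at $u=0$, $f_Z=\theta f_A\theta^{-1}$ and $h_Z'=\theta h_A'\theta^{-1}$. A lift of $\theta$ is upper triangular with diagonal $(\alpha,\alpha^{-1})$, $\alpha^2=-1$, so conjugation by it multiplies $c$ by $\alpha^{-2}=-1$: $c(f_Z)=-2$ and $c(h_Z')=2i$. At $u=0$ this gives $\mathrm{tr}(f_Z\mu)=2+2(-2)=-2$ and $\mathrm{tr}(h_Z'h_K')=2+(2i)(2i)=-2$. By constancy, $-mc(f_Z)=2+2\cosh(u_Z/2)$ and $-mT\,c(h_Z')=2+2\cosh(v_Z/2)$ for all small $u$. $\square$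

## The cusp shape at $K$ to first order, by moving the planes

Lemma 3 leaves one unknown, $T$. We compute its linear term on a real three-parameter family in which the eight planes move and stay orthogonal where they were.

For circles with centers $a_1,a_2$ and radii $r_1,r_2$ let $I=(|a_1-a_2|^2-r_1^2-r_2^2)/(2r_1r_2)$ be the inversive product; for a line and a circle, $I=(\text{distance from the center to the line})/r$, with sign up to choice. The product of the two reflections has trace $\pm2I$. To check this, write reflection in the circle as $z\mapsto N(\bar z)$ with $N=\frac1r\begin{pmatrix}a&r^2-|a|^2\\1&-\bar a\end{pmatrix}$. Then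
$$\mathrm{tr}(N_1\overline{N_2})=\frac{a_1\bar a_2+\bar a_1a_2+r_1^2-|a_1|^2+r_2^2-|a_2|^2}{r_1r_2}=-2I,\qquad\det(N_1\overline{N_2})=1 .$$
For the line $x=x_0$, with reflection matrix $\begin{pmatrix}-1&2x_0\\0&1\end{pmatrix}$, the trace is $2(x_0-\mathrm{Re}\,a)/r$. For example, concentric circles of radii $1$ and $r$ have $I=-\frac12(r+r^{-1})$, and the product of the two reflections is $z\mapsto r^{\pm2}z$, of trace $\pm(r+r^{-1})$.

**Lemma 4.** $T(s)=i\Bigl(1-\dfrac{s_A+s_Z-s_S}{32}\Bigr)+O(|s|^2)$.

**Step 1: define the family.** For real $p,q,\xi$ near $0$ put $X=\sqrt{1+\xi}$, $\sigma_2=\frac{1+p}2$, $\sigma_1=\frac{1+q}2$,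
$$\rho_1=\frac{X^2+1-2\sigma_2}{2X}=\frac{1+\xi-p}{2X},\qquad\rho_2=\frac{X^2+1-2\sigma_1}{2X}=\frac{1+\xi-q}{2X},$$
and replace the planes by

- $W_1:x=0$; $W_2:x=X$; $A_1:y=0$; $B_1:y=1$;
- $W_3$: center $(X-\rho_1,0)$, radius $\rho_1$; $W_4$: center $(\rho_2,1)$, radius $\rho_2$;
- $A_2$: center $(X,\sigma_1)$, radius $\sigma_1$; $B_2$: center $(0,1-\sigma_2)$, radius $\sigma_2$.

At $p=q=\xi=0$ these are the planes of $O$.

**Step 2: check the 12 orthogonality relations.** They guarantee that the moved reflections still define a representation of $\Gamma_O$. The eight relations $A_1\perp W_1,W_2,W_3$; $B_1\perp W_1,W_2,W_4$; $A_2\perp W_2$; $B_2\perp W_1$ are clear from the positions of the centers. For $A_2\perp W_3$ and $B_2\perp W_4$, the squared distances of centers are $\rho_1^2+\sigma_1^2$ and $\rho_2^2+\sigma_2^2$. For $B_2\perp W_3$ we need $(X-\rho_1)^2+(1-\sigma_2)^2=\rho_1^2+\sigma_2^2$, that is $X^2-2X\rho_1+1-2\sigma_2=0$, which is the definition of $\rho_1$. For $A_2\perp W_4$ we need $(X-\rho_2)^2+(1-\sigma_1)^2=\rho_2^2+\sigma_1^2$, which is the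 definition of $\rho_2$.

**Step 3: identify the family with part of $\rho'_u$.** The reflections give representations of $\Gamma'$ into $PSL_2\mathbb C$ close to the original one. At the point $(X,0)$ the pairs $W_3,W_2$ and $A_1,A_2$ are tangent; at $(0,1)$ the pairs $W_1,W_4$ and $B_1,B_2$ are tangent. So $c_1,c_2$ and $K$ stay parabolic, and by (F2) these representations are conjugate to some $\rho'_u$. The translations of $h_K'=B_1A_1$ and $\mu=W_2W_1$ are $2i$ and $2X$, so
$$T=\frac{2i}{2X}=i(1+\xi)^{-1/2}.$$

**Step 4: compute $s$ from $(p,q,\xi)$.** Since $\mathrm{tr}^2=4\cosh^2(u_*/2)=4I_*^2$ and the values of $I_*$ below are near $1$, we have $\cosh(u_*/2)=I_*$, i.e. $I_*=1+s_*/8+O(s_*^2)$. Let $O(2)$ denote terms of order at least $2$ in $(p,q,\xi)$. For $f_A=W_3W_1$, using $X-\rho_1=(1+\xi+p)/(2X)$,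
$$I_A=\frac{X-\rho_1}{\rho_1}=\frac{1+\xi+p}{1+\xi-p}=1+2p+O(2).$$
For $f_Z=W_4W_2$, in the same way, $I_Z=\frac{X-\rho_2}{\rho_2}=\frac{1+\xi+q}{1+\xi-q}=1+2q+O(2)$. For $f_S=W_3W_4$,
$$I_S=\frac{(X-\rho_1-\rho_2)^2+1-\rho_1^2-\rho_2^2}{2\rho_1\rho_2}.$$
Here $X-\rho_1-\rho_2=\frac{p+q}{2X}$ has square $O(2)$. From $\rho_1^2=\frac{(1+\xi-p)^2}{4(1+\xi)}=\frac14(1+\xi-2p)+O(2)$ and its analogue for $\rho_2$ we get $\rho_1^2+\rho_2^2=\frac12(1+\xi-p-q)+O(2)$, and $2\rho_1\rho_2=\frac{(1+\xi-p)(1+\xi-q)}{2(1+\xi)}=\frac12(1+\xi-p-q)+O(2)$. Hence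
$$I_S=\frac{1-(\xi-p-q)}{1+(\xi-p-q)}+O(2)=1+2(p+q-\xi)+O(2),$$
and
$$s_A=16p+O(2),\qquad s_Z=16q+O(2),\qquad s_S=16(p+q-\xi)+O(2). \tag{2}$$

**Step 5: pass from real to complex $s$.** By (2), $(p,q,\xi)\mapsto s$ is a local real-analytic diffeomorphism onto a neighborhood of $0$ in $\mathbb R^3$, with $\xi=\frac{s_A+s_Z-s_S}{16}+O(|s|^2)$. So $T=i(1-\xi/2)+O(2)$ has the asserted form for real $s$. Since $T$ is analytic in $s$, its Taylor coefficients are determined by real $s$, and the formula holds for complex $s$. $\square$

Step 5 matters because the fillings below have $s$ real only to leading order.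

The subfamily $p=q=0$ is worth doing by hand. It stretches the square base to an $X\times1$ rectangle; $\rho_1=\rho_2=X/2$ and $\sigma_1=\sigma_2=\frac12$. Since $|c(W_3W_1)|=1/\rho_1$ and $|c(B_2A_1)|=1/\sigma_2$ (see the matrix $N$ above), and $m=2X$, we get exactly
$$|mc(f_A)|=2X\cdot\frac2X=4,\qquad|mc(h_A')|=2X\cdot2=4\sqrt{1+\xi},$$
and likewise at $Z$. This agrees with Lemma 3 ($I_A=I_Z=1$, so $u_A=u_Z=0$). Here $I_S=\frac{1-\xi}{1+\xi}$, so for $\xi>0$ we have $s_S<0$. Deforming at $S$ alone, in the negative direction, pushes the $h'$-horoballs away and leaves the $f$-horoballs exactly where they were.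

## Which slopes move all four horoballs away

We have $2+2\cosh(w/2)=4+\frac{w^2}4+O(w^4)$ and $v_i^2=\tau_i^2s_i=-s_i+O(|s|^2)$. By Lemma 4, $|T|^{-1}=1+\frac1{32}\mathrm{Re}(s_A+s_Z-s_S)+O(|s|^2)$. Lemma 3 therefore gives, up to $O(|s|^2)$,
$$\begin{aligned}
|mc(f_A)|&\approx4+\tfrac14\mathrm{Re}\,s_A,&|mc(f_Z)|&\approx4+\tfrac14\mathrm{Re}\,s_Z,\\
|mc(h_A')|&\approx4+\tfrac18\mathrm{Re}(s_Z-s_A-s_S),&|mc(h_Z')|&\approx4+\tfrac18\mathrm{Re}(s_A-s_Z-s_S).
\end{aligned}\tag{3}$$
For the third entry: $(4-\frac14\mathrm{Re}\,s_A)(1+\frac1{32}\mathrm{Re}(s_A+s_Z-s_S))=4-\frac14\mathrm{Re}\,s_A+\frac18\mathrm{Re}(s_A+s_Z-s_S)+O(|s|^2)$.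

Now simple attempts can be tested. Fill only some of $A,Z,S$ and keep $K,c_1,\dots,c_4$ complete. If $Z$ stays complete, then $u_Z=0$ and $|mc(f_Z)|=4$ exactly by Lemma 3; since $f_Z\in\Gamma_0$, formula (1) gives $\ell(\mu)\le4$. The same happens at $A$. So both $A$ and $Z$ must be filled. Suppose they are, and $S$ stays complete. Then $s_S=0$, and in (3) the first-order changes of $|mc(h_A')|$ and $|mc(h_Z')|$ are opposite. They cannot both be positive, and both double cosets are present in $\Gamma_0$, through $h_A'h_K'^{-1}$ and $h_Z'h_K'$. The linear terms can no longer give a length above $4$: raising the $f$'s forces $\mathrm{Re}\,s_A,\mathrm{Re}\,s_Z>0$, which lowers $\cosh(v/2)$, and the shrinking of $|T|$ makes up for this only on average. The way out is $s_S$. By (3) all four linear terms are positive iff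
$$\mathrm{Re}\,s_A>0,\qquad\mathrm{Re}\,s_Z>0,\qquad\mathrm{Re}\,s_S<-|\mathrm{Re}(s_A-s_Z)| . \tag{4}$$

Slopes produce these signs. In $M_0$ the basis at $i$ is $(f_i,h_i)$ with $h_i=h_i'^2$, so, as justified in the next section, filling along $pf_i+qh_i$ gives $u_i(p+2q\tau_i)=2\pi i$ with $\tau_i\approx\pm i$. A slope $(1,\pm b)$ gives $s_i\approx-4\pi^2/(2b\tau_i)^2\approx\pi^2/b^2>0$, and a slope $(b,1)$ gives $s_i\approx-4\pi^2/b^2<0$. So we should use nearly vertical slopes at $A$ and $Z$, and a nearly horizontal slope at $S$. These slopes are also compatible with ending up in $S^3$.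

## The manifold $M_1(b)$: length just above $4$

**Step 1: relate deformations of $M_0$ to $\rho'_u$.** Lemmas 3 and 4 are about $M'$, but the fillings are fillings of $M_0$. The restriction of $\rho'_u$ to $\Gamma_0=\pi_1M_0$ keeps $K,c_1,\dots,c_4$ parabolic, and $f_i$ and $h_i=h_i'^2$ have complex lengths $u_i$ and $2v_i$, $i=A,Z,S$. By (F2) for $M_0$, this restriction is conjugate to the representation of $M_0$ with the parameters $\pm u_A,\pm u_Z,\pm u_S$ and with zero parameters at $K,c_1,\dots,c_4$; so these restrictions are, up to conjugacy, all small deformations of $M_0$ with $K,c_1,\dots,c_4$ parabolic. Let $\tau_i^{M_0}$ be the function of (F1) for $M_0$ in the basis $(f_i,h_i)$. The complex lengths of $h_i$ agree up to sign near $0$, so $(\tau_i^{M_0})^2u_i^2=4\tau_i^2u_i^2$, hence $\tau_i^{M_0}=\pm2\tau_i$ with constant sign by continuity. At $u=0$ both sides are ratios of translations, and $h_i=h_i'^2$, so the sign is $+$. Thus the second parameter at cusp $i$ of $M_0$ is $2v_i$.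

**Step 2: fix orientations and define $M_1(b)$.** Fix an orientation of $F$, orient $f_A,f_Z,f_S$ as boundary curves of $F$, and let $h$ be the upward vertical direction at all of $A,Z,S$. Some $f_i,h_i'$ are replaced by their inverses. This only changes signs of $u_i,v_i,\tau_i$, and affects neither $\tau_i(0)^2=-1$ nor Lemmas 3 and 4. For large $b$ let $M_1(b)$ be $M_0$ filled along
$$A:\ f_A+bh,\qquad Z:\ f_Z-bh,\qquad S:\ bf_S+h .$$
By (F3) it is hyperbolic with cusps $K,c_1,\dots,c_4$, and its holonomy restricted to $\Gamma_0$ is $\rho'_u|_{\Gamma_0}$ with $u=u(b)\to0$ and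
$$u_A(1+2b\tau_A)=2\pi i,\qquad u_Z(1-2b\tau_Z)=2\pi i,\qquad u_S(b+2\tau_S)=2\pi i . \tag{5}$$

**Step 3: estimate the four numbers.** The aim is to make the heuristic of the last section precise, with error $O(b^{-3})$. Since the $\tau_i$ are near $\pm i$, (5) gives $u=O(1/b)$ and $s=O(b^{-2})$. As $\tau_i$ is analytic in $s$, $\tau_i^2=-1+O(b^{-2})$. So $(1\pm2b\tau_i)^2=1\pm4b\tau_i+4b^2\tau_i^2=-4b^2+O(b)$ and $(b+2\tau_S)^2=b^2+O(b)$. Squaring (5),
$$s_A,\,s_Z=\frac{\pi^2}{b^2}+O(b^{-3}),\qquad s_S=-\frac{4\pi^2}{b^2}+O(b^{-3}),\qquad v_A^2,\,v_Z^2=-\frac{\pi^2}{b^2}+O(b^{-3}).$$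
By Lemma 4, $|T|^{-1}=1+\frac{6\pi^2}{32b^2}+O(b^{-3})=1+\frac{3\pi^2}{16b^2}+O(b^{-3})$. Lemma 3 gives
$$|mc(f_A)|,\ |mc(f_Z)|=4+\frac{\pi^2}{4b^2}+O(b^{-3}), \tag{6}$$
$$|mc(h_A')|,\ |mc(h_Z')|=\Bigl(4-\frac{\pi^2}{4b^2}\Bigr)\Bigl(1+\frac{3\pi^2}{16b^2}\Bigr)+O(b^{-3})=4+\frac{\pi^2}{2b^2}+O(b^{-3}). \tag{7}$$

**Proposition 5.** $\ell_b:=\ell_{M_1(b)}(\mu)=4+\frac{\pi^2}{4b^2}+O(b^{-3})$. In particular $\ell_b>4$ for all large $b$.

**Step 4: prove that no other element interferes.** This is where the full list in Lemma 1 is needed. By the discreteness in Lemma 2 choose $\delta>0$ such that no $\gamma\in\Gamma_0\setminus P$ has $|mc(\gamma)|\in(4,4+2\delta]$ for the complete structure. Apply Lemma 2 to $M=M_0$ and the fillings $M_1(b)$ with $R=4+\delta$; its statement only involves double cosets and the conjugation-invariant numbers $|mc|$, so the normalization of $\rho'_{u(b)}$ may be used. For large $b$, every $g$ in the group of $M_1(b)$ not fixing $\infty$ with $|mc(g)|\le4+\delta$ is in the double coset of some $\rho'_{u(b)}(\gamma)$, with $\gamma$ in a fixed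 finite set $\Phi\subset\Gamma_0\setminus P$. For each of the finitely many $\gamma\in\Phi$, $|mc(\rho'_{u(b)}(\gamma))|$ converges to the complete value $|mc(\gamma)|\ge4$. If this value exceeds $4+2\delta$, then for large $b$ the deformed value exceeds $4+\delta$ and $\gamma$ does not occur. So the $\gamma$ that occur have complete value in $[4,4+2\delta]$, hence equal to $4$, that is $|c(\gamma)|=2$.

By Lemma 1, such a $\gamma$ lies in $P'g_0^{\pm1}P'$ with $g_0\in\{f_A,f_Z,h_A',h_Z'\}$. Since $\rho'_{u(b)}$ is defined on all of $\Gamma'$ and maps $P'$ to translations, $|mc(g)|=|mc(\rho'_{u(b)}(g_0))|$. (This is why we deformed $M'$ and not only $M_0$: the elements $h_A',h_Z'$ are not in $\Gamma_0$.) So every value of $|mc|$ up to $4+\delta$ is one of the numbers in (6) and (7). The element $f_A\in\Gamma_0$ does occur, with value $4+\frac{\pi^2}{4b^2}+O(b^{-3})<4+\delta$ for large $b$. For large $b$ the values (7) are larger than those in (6). By (1), $\ell_b=4+\frac{\pi^2}{4b^2}+O(b^{-3})$. $\square$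

## Twisting along annuli: the fillings are knot complements in $S^3$

Four cusps $c_1,\dots,c_4$ remain. They will be filled along slopes that are long compared with everything chosen so far: $b$ is fixed first, and then $n\to\infty$, so that the gain of order $b^{-2}$ survives by Lemma 2.

Let $\mu_j$ be a meridian of $c_j\times\{j\}$ and $\lambda_j$ its longitude given by the level surface $F\times\{j\}$. Choose orientations so that $(\mu_3,\lambda_3)$, $(\mu_4,\lambda_4)$ are the images of $(\mu_1,\lambda_1)$, $(\mu_2,\lambda_2)$ under the vertical translation by $2$ in $\mathbb R/4\mathbb Z$. Let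
$$N_{b,n}=M_1(b)\bigl(\mu_1+n\lambda_1,\ \mu_2+n\lambda_2,\ \mu_3-n\lambda_3,\ \mu_4-n\lambda_4\bigr).$$

We use the following homeomorphism. If $E=S^1\times[0,1]$ is a properly embedded annulus with a product neighborhood $E\times[-1,1]$, twisting $k$ times along $E$ rotates $S^1\times\{r\}\times\{t\}$ by an angle growing from $0$ to $2\pi k$ as $t$ goes from $-1$ to $1$. On a boundary torus containing one component $e$ of $\partial E$, it fixes $e$ and adds $\pm ke$ to a curve that crosses $e$ once, the sign depending on the direction of crossing.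

**Lemma 6.** $N_{b,n}\cong S^3\setminus K_{b,n}$ for a knot $K_{b,n}$ with meridian $\mu$.

**Step 1: fill $K$ along $\mu$.** The aim is to show that the manifold obtained from $N_{b,n}$ in this way is $S^3$, and filling $K$ first makes the curves $c_j$ boundary-parallel. Since $\mu=\partial_KF\times pt$, the product $F\times S^1$ becomes $P_0\times S^1$, where $P_0=F\cup D_K$ is a pair of pants with boundary components $A,Z,S$. In $P_0$ the curve $c_1=c_3$, which separated $\{K,A\}$ from $\{Z,S\}$, is parallel to $\partial_A$, and $c_2=c_4$ is parallel to $\partial_Z$. Let $E_j\subset P_0\times\{j\}$ be the level annulus from $c_j$ to $\partial_A$ ($j$ odd) or to $\partial_Z$ ($j$ even), chosen so that $E_{j+2}$ is the vertical translate of $E_j$. The $E_j$ lie at different levels, so they are disjoint.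

**Step 2: undo the fillings of the $c_j$.** The purpose is to replace the slopes $\mu_j\pm n\lambda_j$ by $\mu_j$ without changing the slopes at $A,Z,S$. Let $Y$ be the exterior of $\bigcup c_j\times\{j\}$ in $P_0\times S^1$, and $T_A,T_Z,T_S$ its boundary tori at $A,Z,S$. In $Y$ the annulus $E_j$ is properly embedded, with boundary slopes $\lambda_j$ on $\partial N(c_j)$ and $f_A$ on $T_A$ (resp. $f_Z$ on $T_Z$). Twisting $k$ times along it is a homeomorphism of $Y$ with
$$\lambda_j\mapsto\lambda_j,\qquad\mu_j\mapsto\mu_j+k\lambda_j ,$$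
where the second formula fixes the sign convention for $k$. On $T_A$ (resp. $T_Z$) it acts by $f\mapsto f$, $h\mapsto h+\epsilon_jkf$ with $\epsilon_j=\pm1$; on the other boundary tori it is the identity. Vertical translation by $2$ is a homeomorphism of $Y$, preserves $f$ and $h$, and carries the data for $j$ to the data for $j+2$. So $\epsilon_{j+2}=\epsilon_j$.

Compose the twists with $k=-n$ for $j=1,2$ and $k=+n$ for $j=3,4$. The result carries $\mu_1+n\lambda_1$, $\mu_2+n\lambda_2$, $\mu_3-n\lambda_3$, $\mu_4-n\lambda_4$ to $\mu_1,\mu_2,\mu_3,\mu_4$. On $T_A$ it sends $h$ to $h+(-\epsilon_1+\epsilon_3)nf=h$, and on $T_Z$ it sends $h$ to $h+(-\epsilon_2+\epsilon_4)nf=h$; $T_S$ is untouched. Hence filling $c_1,\dots,c_4$ along the chosen slopes gives $P_0\times S^1$ with the slopes on $T_A,T_Z,T_S$ unchanged. This cancellation is the reason for passing from $M'$ to its double cover, where each curve appears at two levels.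

**Step 3: fill $A,Z,S$.** We must see that $P_0\times S^1$ filled along $f_A+bh$, $f_Z-bh$, $bf_S+h$ is $S^3$. Let $\alpha\subset P_0$ be an arc from $\partial_A$ to $\partial_Z$. Twisting along the vertical annulus $\alpha\times S^1$ preserves $h$, is the identity on $T_S$, and sends $f_A\mapsto f_A\pm h$, $f_Z\mapsto f_Z\mp h$. The signs are opposite because $f_A,f_Z$ are oriented as boundary curves of $P_0$: at the two ends of a strip $\alpha\times[-1,1]\subset P_0$ the boundary orientation runs in opposite directions of $[-1,1]$. A suitable $b$-fold twist carries $f_A\mapsto f_A+bh$, $f_Z\mapsto f_Z-bh$. So filling $A,Z$ along $f_A+bh$, $f_Z-bh$ gives the same as filling along $f_A,f_Z$, with the slope on $T_S$ unchanged. Filling along $f_A,f_Z$ caps off two boundary components of $P_0$ by discs and gives $D^2\times S^1$ with meridian $f_S=\partial D^2$. The last slope $bf_S+h$ meets $f_S$ once, so the result is $S^3$.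

**Step 4: read off the knot.** Thus $N_{b,n}$ filled along $\mu$ is $S^3$. The core of the filling solid torus is a knot $K_{b,n}$ with meridian $\mu$ and complement $N_{b,n}$. $\square$

## Letting $n\to\infty$: proof of Theorems A and B

**Step 1: prove Theorem A.** Fix $b$ large, so that $M_1(b)$ is hyperbolic and $\ell_b>4$ (Proposition 5). As $n\to\infty$ the slopes on the cusps $c_1,\dots,c_4$ of $M_1(b)$ go to infinity. By (F3), $N_{b,n}$ is hyperbolic for $n\ge n_0(b)$, and by Lemma 2, applied to $M=M_1(b)$, $\ell_{N_{b,n}}(\mu)\to\ell_b>4$. The manifold $N_{b,n}$ has the single cusp $K$, so $\ell_{N_{b,n}}(\mu)$ is measured on its maximal cusp. By Lemma 6 it is the complement of a knot $K_{b,n}\subset S^3$ with meridian $\mu$. So $\ell(\mu_{K_{b,n}})>4$ for all large $n$.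

**Step 2: get infinitely many knots for each $b$.** By (F3) the volumes of $N_{b,n}$ are strictly less than, and converge to, that of $M_1(b)$. So infinitely many volumes occur as $n$ varies, and by Mostow–Prasad rigidity infinitely many different knots.

**Step 3: get infinitely many limit values.** By Proposition 5, $\ell_b>4$ for all large $b$ and $\ell_b=4+\frac{\pi^2}{4b^2}+O(b^{-3})\to4$. So infinitely many different values above $4$ occur among the $\ell_b$, each a limit of meridian lengths of hyperbolic knots, and they accumulate at $4$ from above. Since $\ell(\mu_{K_{b,n}})\to\ell_b>4$, also $\sup_K\ell(\mu)>4$. This proves Theorem B. $\blacksquare$
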